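\title{Flat AD-regular sets whose harmonic measure has full dimension: the threshold $n-\frac12$ is sharp}

\begin{abstract}
Let $E\subset\mathbb R^{n+1}$ be a compact $s$-AD regular set contained in a hyperplane, $n-1<s<n$, and let $\omega$ be the harmonic measure of its complement. It is known that $\dim\omega<s$ when $s\ge n-\frac12$. We show that this threshold is sharp: for every $n\ge1$ and every $s\in(n-1,n-\frac12)$ there is such a set $E$ for which $\omega$ and $\mathcal H^s|_E$ are mutually absolutely continuous. In the plane the set is a limit of finite unions of intervals, each of them the preimage of the floor of a comb domain under a conformal map; the heights of the teeth are chosen by Brouwer's fixed point theorem. In higher dimensions we take a product with a cube. We also bound the regularity constant of the examples as $s\uparrow n-\frac12$.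
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge1$, let $E\subset\mathbb R^{n+1}$ be compact, and let $\Omega=\mathbb R^{n+1}\setminus E$. The harmonic measure $\omega=\omega^p$ of $\Omega$ with pole $p\in\Omega$ is the distribution of the point at which Brownian motion started at $p$ first hits $E$. It weighs the parts of $E$ by how easily they are reached from outside, while Hausdorff measure weighs them by size alone. A coarse way to compare the two is the dimension
\[
\dim\omega=\inf\{\dim_H F:\ F\subset E,\ \omega(E\setminus F)=0\},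
\]
which is at most $\dim_HE$. Strict inequality means that Brownian motion lands, almost surely, in a subset of $E$ of smaller dimension than $E$.

The comparison is cleanest when $E$ has the same size at all points and scales. We write $\mathcal H^s=\lim_{\delta\to0}\mathcal H^s_\delta$, where $\mathcal H^s_\delta(F)$ is the infimum of $\sum_i(\operatorname{diam}U_i)^s$ over countable covers of $F$ by sets $U_i$ of diameter at most $\delta$. Given $s>0$ and $C_0>1$, a set $E$ of positive diameter is \emph{$(s,C_0)$-AD regular}, or simply \emph{$s$-AD regular}, if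
\[
C_0^{-1}r^s\le\mathcal H^s(E\cap B(x,r))\le C_0r^s\qquad\text{for all }x\in E,\ 0<r\le\operatorname{diam}E .
\]
A compact $s$-AD regular set has $0<\mathcal H^s(E)<\infty$, hence $\dim_HE=s$. For such a set,
\begin{equation}\label{eq:dim}
\mathcal H^s|_E\ll\omega\quad\Longrightarrow\quad\dim\omega=s .
\end{equation}
Indeed, if $\omega(E\setminus F)=0$, then $E\setminus F$ lies in an $\omega$-null Borel set $N$, so $\mathcal H^s(F)\ge\mathcal H^s(E\setminus N)=\mathcal H^s(E)>0$ and $\dim_HF\ge s$.

We consider compact $s$-AD regular sets contained in a hyperplane, with $s\in(n-1,n)$. For $s\le n-1$ such a set is polar (Brownian motion does not hit it) and harmonic measure is not defined. For $s\in(n-1,n)$ the set is non-polar. Its complement $\Omega$ is connected, because the two open half-spaces are joined through the points of the hyperplane outside $E$; therefore $\dim\omega$ does not depend on the pole. Two known results frame the question.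

\begin{theorem}\label{thm:known1}
Let $n\ge1$ and $s\in[n-\frac12,n)$, and let $E\subset\mathbb R^{n+1}$ be an $s$-AD regular compact set contained in a hyperplane. Then $\dim\omega<s$.
\end{theorem}

\begin{theorem}\label{thm:known2}
For $C_0>1$ there exists $\varepsilon=\varepsilon(n,C_0)>0$ such that, if $s\in[n-\frac12-\varepsilon,n)$ and $E\subset\mathbb R^{n+1}$ is an $(s,C_0)$-AD regular compact set contained in a hyperplane, then $\dim\omega<s$.
\end{theorem}

In the other direction, for $n=1$ and some $s<\frac12$ there are examples of $s$-AD regular compact subsets of a line whose harmonic measure is mutually absolutely continuous with $\mathcal H^s|_E$; so Theorem~\ref{thm:known1} fails for some $s$ close to $n-1$ when $n=1$. The following question was left open in \cite{Tolsa}.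

\medskip
\noindent\textbf{Question.} \emph{Is the threshold $n-\frac12$ in Theorem~\ref{thm:known1} sharp? That is, for a given $n\ge1$, does there exist $s_0\in(n-1,n-\frac12)$, depending on $n$ only, such that $\dim\omega<s$ for every $s\in[s_0,n)$, every $C_0>1$ and every $(s,C_0)$-AD regular compact set $E\subset\mathbb R^{n+1}$ contained in a hyperplane?}
\medskip

Theorem~\ref{thm:known2} moves the threshold below $n-\frac12$ for each fixed $C_0$, and this suggests that the value $n-\frac12$ might be an accident of the method. The geometry suggests the opposite. In the plane, the Green function of the complement of a segment grows like the square root of the distance from an endpoint, and a short computation (Remark~\ref{rem:obstruction}) turns this into an obstruction: on a subset of a line, the bound $\omega(B(x,r))\le Cr^s$ is impossible for $\frac12<s<1$. For $s<\frac12$ this obstruction disappears. We show that nothing takes its place: no $s_0$ as in the Question exists, for any $n$. We identify $\mathbb R^2$ with $\mathbb C$; in the plane the pole may be placed at $\infty$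 (see Section~\ref{sec:tools}).

\begin{theorem}\label{thm:A}
Let $s\in(0,\frac12)$. There is a compact $s$-AD regular set $E$ with $\{0,1\}\subset E\subset[0,1]\subset\mathbb R\subset\mathbb R^2$ whose harmonic measure $\omega$ with pole at $\infty$ satisfies
\[
C^{-1}r^s\le\omega(B(x,r))\le Cr^s\qquad\text{for }x\in E,\ 0<r\le1 .
\]
Hence $C'^{-1}\mathcal H^s|_E\le\omega\le C'\mathcal H^s|_E$ and $\dim\omega=s$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $n\ge1$ and $s\in(n-1,n-\frac12)$. There is a compact $s$-AD regular set $E\subset\mathbb R^{n+1}$, contained in a hyperplane, whose harmonic measure is mutually absolutely continuous with $\mathcal H^s|_E$. In particular $\dim\omega=s$.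
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(i)] Let $s\in(n-1,n)$. Every $s$-AD regular compact subset of a hyperplane in $\mathbb R^{n+1}$ satisfies $\dim\omega<s$ if and only if $s\ge n-\frac12$. In particular no $s_0$ as in the Question exists.
\item[(ii)] For $s=n-\frac12-\eta$ with $0<\eta\le\frac14$, the set in Theorem~\ref{thm:B} can be taken $(s,C_0)$-AD regular with $C_0\le\exp(C_n\eta^{-1}\log\frac1\eta)$. Consequently any admissible $\varepsilon(n,C_0)$ in Theorem~\ref{thm:known2} satisfies $\varepsilon(n,C_0)\le C_n'\,\frac{\log\log C_0}{\log C_0}$ for large $C_0$.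
\end{enumerate}
\end{corollary}

By Theorem~\ref{thm:known2} the regularity constants of any such examples must blow up as $s\uparrow n-\frac12$; part (ii) bounds how fast ours do.

Most of the paper is the proof of Theorem~\ref{thm:A}. Section~\ref{sec:combs} translates the problem to comb domains, where the roles of length and harmonic measure are exchanged, and works out the two smallest combs by hand. Section~\ref{sec:estimates} estimates harmonic measure in combs with many generations of teeth, Section~\ref{sec:heights} chooses the heights of the teeth, and Section~\ref{sec:line} returns to the line and passes to the limit. Sections~\ref{sec:product} and~\ref{sec:quant} prove Theorem~\ref{thm:B} and Corollary~\ref{cor:main}.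

Unless a dependence is indicated, $c$ and $C$ are absolute positive constants that may change from line to line, and $a\approx b$ means $C^{-1}a\le b\le Ca$ with $C$ absolute. Balls $B(x,r)$ are open, $|X|$ is the Lebesgue measure of $X\subset\mathbb R$, and $I^\circ$ is the interior of an interval $I$.

\section{Tools from potential theory}\label{sec:tools}

\subsection*{Harmonic measure}
For an open set $G\subset\mathbb R^d$ and $z\in G$, let $\omega_G^z$ be the law of the position of Brownian motion started at $z$ at its first exit time from $G$, restricted to the event that this time is finite. For a bounded Borel function $f$ on $\partial G$, the function $z\mapsto\int f\,d\omega_G^z$ is bounded and harmonic in $G$. We use four standard facts.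

\begin{enumerate}
\item[(H1)] \emph{Strong Markov property.} If $z\in G'\subset G$ with $G',G$ open and $B\subset\partial G$ is Borel, then
\[
\omega_G^z(B)=\omega_{G'}^z(B\cap\partial G')+\int_{\partial G'\cap G}\omega_G^\zeta(B)\,d\omega_{G'}^z(\zeta).
\]
\item[(H2)] \emph{Regular points.} Let $G\subset\mathbb C$ and let $p\in\partial G$ lie in a continuum with more than one point contained in $\mathbb C\setminus G$. If $f$ is bounded, Borel and continuous at $p$, then $\int f\,d\omega_G^z\to f(p)$ as $z\to p$. All boundary points of the rectangles, slit discs and comb domains below are of this kind.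
\item[(H3)] \emph{Maximum principle.} Let $G\subset\mathbb C$ be open with non-polar complement and let $F$ be harmonic and bounded above in $G$. If $\limsup_{z\to p}F(z)\le0$ for all finite $p\in\partial G$ with finitely many exceptions, then $F\le0$. No condition at $\infty$ is needed.
\item[(H4)] \emph{Null sets.} If $G$ is connected, the nonnegative harmonic function $z\mapsto\omega_G^z(B)$ vanishes identically or nowhere. If $E\subset\mathbb C$ is compact and non-polar and $\Omega=\mathbb C\setminus E$ is connected, then planar Brownian motion hits $E$ in finite time almost surely, the function $z\mapsto\omega_\Omega^z(B)$ extends harmonically to $\infty$, and $\omega_\Omega^\infty(B)$ denotes its value there. The measures $\omega_\Omega^z$, $z\in\Omega\cup\{\infty\}$, have the same null sets.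
\end{enumerate}

\subsection*{Green functions and logarithmic potentials}
For a compactly supported probability measure $\mu$ on $\mathbb C$ let $p_\mu(z)=\int\log|z-x|\,d\mu(x)$; then $\Delta p_\mu=2\pi\mu$ in the sense of distributions. Let $E\subset\mathbb C$ be compact and non-polar with connected complement $\Omega$. The Green function $g_\Omega$ with pole at $\infty$ is the unique function that is harmonic in $\Omega$, bounded on bounded subsets of $\Omega$, equal to $\log|z|+O(1)$ at $\infty$, and tends to $0$ at all points of $\partial\Omega$ outside a polar set. The measure $\omega_\Omega^\infty$ is the equilibrium measure of $E$, and $g_\Omega$ is its logarithmic potential plus a constant; see \cite[Section 4.4 and Theorem 4.3.14]{Ransford}. The equilibrium measure has finite logarithmic energy, so it gives no mass to polar sets and in particular has no atoms.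

\begin{lemma}\label{lem:green}
Let $E\subset\mathbb R$ be compact and non-polar, $\Omega=\mathbb C\setminus E$, $\omega=\omega_\Omega^\infty$. Let $g$ be continuous on $\mathbb C$, zero on $E$, harmonic in $\Omega$, and equal to $\log|z|+O(1)$ at $\infty$. Then $g=p_\omega+\gamma$ on $\Omega$ for a constant $\gamma$, and $\omega=\frac1{2\pi}\Delta g$.
\end{lemma}

\begin{proof}
By uniqueness $g=g_\Omega=p_\omega+\gamma$ on $\Omega$. As $E$ has zero area, $g=p_\omega+\gamma$ almost everywhere on $\mathbb C$; take distributional Laplacians.
\end{proof}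

\begin{lemma}\label{lem:potential}
Let $s>0$, $M\ge1$, and let $\mathcal M$ be the set of probability measures $\mu$ on $[0,1]$ with $\mu(B(x,r))\le Mr^s$ for all $x\in\mathbb R$, $0<r\le1$. Then $p_\mu$ is continuous on $\mathbb C$ for $\mu\in\mathcal M$. If $\mu_m\in\mathcal M$ and $\mu_m\to\mu$ weakly, then $\mu\in\mathcal M$ and $p_{\mu_m}\to p_\mu$ locally uniformly on $\mathbb C$.
\end{lemma}

\begin{proof}
For $0<\delta\le1$ let $p_\mu^\delta(z)=\int\max(\log|z-x|,\log\delta)\,d\mu(x)$. Since $\log^+(\delta/t)=\int_0^\delta 1_{\{t<\varrho\}}\,d\varrho/\varrho$ and $B(z,\varrho)\cap\mathbb R\subset B(\operatorname{Re}z,\varrho)$,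
\[
0\le p_\mu^\delta(z)-p_\mu(z)=\int_0^\delta\mu(B(z,\varrho))\frac{d\varrho}\varrho\le\frac{M\delta^s}s\qquad(z\in\mathbb C,\ \mu\in\mathcal M).
\]
The function $p^\delta_\mu$ is $\delta^{-1}$-Lipschitz, so $p_\mu$ is a uniform limit of continuous functions. If $\mu_m\to\mu$ weakly, then $\mu(B)\le\liminf\mu_m(B)$ for open $B$, so $\mu\in\mathcal M$. For fixed $\delta$, $p^\delta_{\mu_m}\to p^\delta_\mu$ pointwise because the truncated kernel is continuous in $x$, hence locally uniformly by the common Lipschitz bound. Let $\delta\to0$.
\end{proof}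

\subsection*{Comparison with Hausdorff measure}

\begin{lemma}\label{lem:density}
Let $\mu$ be a finite Borel measure on $\mathbb R^d$ with support $E$ and $ar^s\le\mu(B(x,r))\le br^s$ for $x\in E$, $0<r\le1$. Then $2^{-s}b^{-1}\mu(F)\le\mathcal H^s(F)\le10^sa^{-1}\mu(F)$ for every Borel set $F\subset E$.
\end{lemma}

\begin{proof}
Cover $F$ by sets $U_i$ of diameter less than $\frac12$ that meet $F$ at points $x_i$, and take numbers $d_i\in(0,\frac12]$ with $d_i\ge\operatorname{diam}U_i$. Then $U_i\subset B(x_i,2d_i)$ and $\mu(F)\le2^sb\sum d_i^s$. The $d_i$ can be chosen with $\sum d_i^s$ arbitrarily close to $\sum(\operatorname{diam}U_i)^s$, so $\mu(F)\le2^sb\,\mathcal H^s(F)$.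

Conversely, let $\epsilon>0$, $0<\delta\le1$, and let $G\supset F$ be open with $\mu(G)\le\mu(F)+\epsilon$. Vitali's $5r$-covering lemma, applied to the closed balls $\overline B(x,r)\subset G$ with $x\in F$, $r\le\delta$, gives countably many disjoint ones $\overline B(x_i,r_i)$ with $F\subset\bigcup\overline B(x_i,5r_i)$. Then $\mathcal H^s_{10\delta}(F)\le\sum(10r_i)^s\le10^sa^{-1}\sum\mu(B(x_i,r_i))\le10^sa^{-1}(\mu(F)+\epsilon)$.
\end{proof}

\section{Combs and subsets of the line}\label{sec:combs}

To prove Theorem~\ref{thm:A} one must control two measures on a set $E\subset\mathbb R$ at once. If $E$ is prescribed, lengths are known and harmonic measure is hard to compute. We go the other way: we prescribe the harmonic measure, and lengths on the line become hitting probabilities in a domain made of vertical channels, where they can be estimated by separation of variables.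

\subsection*{The dictionary}
Let $S=(0,1)\times(0,\infty)$. A \emph{comb} is a domain
\[
D=S\setminus\bigcup_{q\in\Sigma}\{q\}\times(0,h_q],
\]
where $\Sigma\subset(0,1)$ is finite and $h_q>0$. The removed segments are the \emph{teeth}, $[0,1]\times\{0\}$ is the \emph{floor}, and the points of $\Sigma$ cut the floor into closed \emph{floor pieces}. The complement of $D$ in the sphere is connected and $\partial D$ is a finite union of segments and rays. By the Riemann mapping theorem and Carath\'eodory's theory of boundary correspondence there is a conformal map $\varphi=v+iu$ of the upper half-plane $\mathbb H$ onto $D$, continuous on $\overline{\mathbb H}\cup\{\infty\}$, with $\varphi(\infty)=\infty$, $\varphi(0)=0$, $\varphi(1)=1$. As $t$ runs over $\mathbb R$, the point $\varphi(t)$ goes down the left side of $S$, then along the floor, going up the left face and down the right face of each tooth, and finally up the right side. A point $p$ of a tooth below its tip, or the base of a tooth, has two preimages $t_-<t_+$, and $\varphi^{-1}(z)$ tends to $t_-$ or to $t_+$ when $z\to p$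 from the left or from the right of the tooth. Every other boundary point has one preimage. Put
\[
E_D=\{t\in\mathbb R:\ u(t)=0\},\qquad\mu_D=\omega^\infty_{\mathbb C\setminus E_D}.
\]
Thus $\{0,1\}\subset E_D\subset[0,1]$, and $E_D$ is a disjoint union of closed intervals, one for each floor piece, which $v$ maps homeomorphically onto that piece. The function $v$ is nondecreasing on $\mathbb R$ and constant on each component of $\mathbb R\setminus E_D$; the bounded components are the preimages of the teeth. For Borel $X\subset\mathbb R$ let
\[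
\theta_X(z)=\omega_{\mathbb H}^{\varphi^{-1}(z)}(X),\qquad z\in D .
\]
This is the harmonic measure in $D$ of the part of the boundary traced by $X$, with the two faces of a tooth kept apart. It is harmonic with values in $[0,1]$. If $X$ is an interval and $\varphi^{-1}(z)\to t\in\mathbb R$, then $\theta_X(z)\to1$ for $t\in X^\circ$ and $\theta_X(z)\to0$ for $t\notin\overline X$. In particular $\theta_X(z)\to0$ as $z\to p$ whenever $p\in\partial D\setminus\varphi(\overline X)$, because every limit point $t$ of $\varphi^{-1}(z)$ has $\varphi(t)=p$. We fix the base point $z_0=\frac12+2i$.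

\begin{proposition}\label{prop:dictionary}
Let $D$ be a comb.
\begin{enumerate}
\item[(i)] The even extension $u(\bar\zeta)=u(\zeta)$ of $u$ satisfies $\pi u=g_{\mathbb C\setminus E_D}$, and $\mu_D=v'(t)\,dt$ on $E_D$. So $\mu_D(X)=|v(X)|$ for every interval $X\subset\mathbb R$.
\item[(ii)] If $h_q\le1$ for all $q\in\Sigma$, then $\theta_X(z_0)\approx|X|$ for every Borel set $X\subset[0,1]$.
\end{enumerate}
\end{proposition}

In words: harmonic measure on the line is length on the floor of the comb, and length on the line is harmonic measure in the comb.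

\begin{proof}
(i) Let $G$ be a component of $\mathbb R\setminus E_D$ and $c_G$ the value of $v$ on $G$. The function $i(\varphi-c_G)$ is analytic in $\mathbb H$, continuous on $\mathbb H\cup G$ and real on $G$. By the Schwarz reflection principle $\varphi$ extends analytically across $G$ with $\varphi(\bar\zeta)-c_G=-\overline{(\varphi(\zeta)-c_G)}$, and the imaginary part of this extension is the even extension of $u$. This applies at every point of $G$, including the preimage of a tip. Hence the even extension of $u$ is harmonic in $\Omega_D=\mathbb C\setminus E_D$. It is continuous on $\mathbb C$, zero on $E_D$ and positive on $\Omega_D$, and it tends to $\infty$ at $\infty$ because $|\varphi|\to\infty$ while $0\le v\le1$. B\^ocher's theorem says that a positive harmonic function near $\infty$ has the form $\kappa\log|\zeta|+O(1)$ with $\kappa\ge0$; here $\kappa>0$. By Lemma~\ref{lem:green}, $u/\kappa$ is the Green function and $\mu_D=\frac1{2\pi\kappa}\Delta u$.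

Let $e$ be one of the intervals of $E_D$. On $e^\circ$ the map $\varphi$ is real, so it extends analytically across $e^\circ$ and $u|_{\mathbb H}$ is smooth up to $e^\circ$. For a test function $\chi$ supported in a small disc centered on $e^\circ$, Green's formula in the upper and in the lower half-disc gives $\int u\,\Delta\chi=2\int\chi(t)\,\partial_yu(t,0^+)\,dt$, and $\partial_yu=\partial_xv$ by the Cauchy--Riemann equations. So $\mu_D=\frac1{\pi\kappa}v'\,dt$ on $e^\circ$. The endpoints carry no mass since $\mu_D$ has no atoms. Finally $\int_ev'\,dt=|v(e)|$, and these lengths add up to $1$; as $\mu_D$ is a probability measure, $\pi\kappa=1$. The last claim follows because $v$ is constant on the components of $\mathbb R\setminus E_D$.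

(ii) Let $\zeta_0=\varphi^{-1}(z_0)$. The density of $\omega_{\mathbb H}^{\zeta_0}$ is $\frac1\pi\operatorname{Im}\zeta_0/|\zeta_0-t|^2$, so it suffices to show that $\zeta_0$ stays in a fixed compact subset of $\mathbb H$. The square $Q_0=(0,1)\times(\frac32,\frac52)$ lies in $D$ and is centered at $z_0$, so each of its sides has harmonic measure $\frac14$ from $z_0$. By (H3) in $Q_0$, $\theta_{(-\infty,0)}(z_0)\ge\frac14$ and $\theta_{(1,\infty)}(z_0)\ge\frac14$. By (H3) in $D$, the function $\theta_{(-\infty,0)}+\theta_{(1,\infty)}$, which tends to $0$ on the teeth and on the open floor, is at most the harmonic measure in $S$ of the two vertical sides of $S$. Hence $\theta_{(0,1)}(z_0)$ is at least the harmonic measure of the floor in $S$ from $z_0$, an absolute constant. So the three numbers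
\[
\pi\theta_{(-\infty,0)}(z_0)=\arg\zeta_0,\quad\pi\theta_{(1,\infty)}(z_0)=\pi-\arg(\zeta_0-1),\quad\pi\theta_{(0,1)}(z_0)=\arg(\zeta_0-1)-\arg\zeta_0
\]
are at least an absolute $\alpha>0$. They are the angles at $0$, $1$ and $\zeta_0$ of the triangle with these vertices; each lies in $[\alpha,\pi-\alpha]$, so its sine is at least $\sin\alpha$. The law of sines gives $\sin\alpha\le|\zeta_0|\le1/\sin\alpha$, and then $\operatorname{Im}\zeta_0\ge\sin^2\alpha$.
\end{proof}

\subsection*{The two smallest combs}

\begin{example}[no teeth]\label{ex:none}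
For $D=S$ we have $\varphi^{-1}(z)=\sin^2\frac{\pi z}2=\frac12(1-\cos\pi z)$ and $E_D=[0,1]$. So $v(t)=\frac2\pi\arcsin\sqrt t$ and $\mu_D=dt/(\pi\sqrt{t(1-t)})$. Divide the floor into $A$ equal parts. The $j$-th part corresponds to an interval of harmonic measure $1/A$ and of length
\[
\tfrac12\Big(\cos\tfrac{\pi(j-1)}A-\cos\tfrac{\pi j}A\Big)=\sin\tfrac\pi{2A}\,\sin\tfrac{\pi(j-1/2)}A .
\]
This is of order $A^{-1}$ in the middle but of order $A^{-2}$ for $j=1$ and $j=A$: the map $\varphi^{-1}$ opens the right angles at the corners to straight angles, so it squares distances there. On the left side, $z=iy$ corresponds to $t=-\sinh^2\frac{\pi y}2$, so $g_{\mathbb C\setminus[0,1]}(-r)=2\operatorname{arsinh}\sqrt r$ for $r>0$.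
\end{example}

\begin{example}[one tooth]\label{ex:one}
Let $\Sigma=\{\frac12\}$ and $h_{1/2}=L/2$, so the tooth is $L$ times as high as the two floor pieces are wide. Put $a=\sinh\frac{\pi L}2$. The map $\zeta=-\cos\pi z$ sends $D$ onto $\mathbb H\setminus(0,ia]$ and the corners $0,1$ to $-1,1$. Then $\zeta^2+a^2$ ranges over $\mathbb C\setminus[0,\infty)$, and its square root with values in $\mathbb H$ sends the floor pieces to $[-\cosh\frac{\pi L}2,-a]$ and $[a,\cosh\frac{\pi L}2]$. Rescaling the outer endpoints to $0$ and $1$,
\[
E_D=[0,\lambda]\cup[1-\lambda,1],\qquad\lambda=\tfrac12\big(1-\tanh\tfrac{\pi L}2\big)=\frac1{1+e^{\pi L}} .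
\]
Each interval keeps harmonic measure $\frac12$, while its length shrinks by the factor $e^{-\pi L}$: this is the chance that Brownian motion runs down a channel $L$ times as long as it is wide without touching the walls.
\end{example}

The corner exponent in Example~\ref{ex:none} cannot be undone by adding teeth.

\begin{remark}[why $\frac12$]\label{rem:obstruction}
Let $E\subset[0,1]$ be compact and non-polar, $\omega=\omega^\infty_{\mathbb C\setminus E}$, $0\in\operatorname{supp}\omega$, and suppose $\omega(B(x,r))\le Mr^s$ for $x\in\mathbb R$, $0<r\le1$, with $0<s<1$ and $M\ge1$. Then $s\le\frac12$. Indeed, $g=p_\omega+\gamma$ is continuous on $\mathbb C$ by Lemma~\ref{lem:potential} and vanishes on $E$ outside a polar set, which is $\omega$-null; so $g=0$ on $\operatorname{supp}\omega$ and $g(0)=0$. Using $\log(1+\frac rx)=\int_x^\infty\frac{r\,d\varrho}{\varrho(\varrho+r)}$,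
\[
g(-r)=\int\log\Big(1+\frac rx\Big)d\omega(x)\le M\int_0^\infty\varrho^{s-1}\frac{r}{\varrho+r}\,d\varrho=Mr^s\int_0^\infty\frac{\varrho^{s-1}}{1+\varrho}\,d\varrho .
\]
On the other hand $g\ge0$, so (H3) in $\mathbb C\setminus[0,1]$ gives $g(-r)\ge g_{\mathbb C\setminus[0,1]}(-r)=2\operatorname{arsinh}\sqrt r$. Letting $r\to0$ yields $s\le\frac12$.
\end{remark}

\subsection*{The plan}
Fix a large integer $A$ and place teeth at the $A$-adic points of $(0,1)$, shorter teeth at finer points. A cell $I$ of width $A^{-k}$ corresponds to an interval $I^*$ of the line with harmonic measure exactly $A^{-k}$. We want $I^*$ to have length about $A^{-k/s}$ and to be separated from its neighbors by about the same amount. By Proposition~\ref{prop:dictionary}(ii) this asks that the probability $P(I)$ of reaching the bottom of the channel above $I$ be about $A^{-k/s}$. The two examples suggest that, if the teeth dividing $I$ have height $L$ times the width of the children, then for the $j$-th child $J$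
\[
P(J)/P(I)\quad\text{is roughly}\quad A^{-1}\sin\tfrac{\pi(j-1/2)}A\,e^{-\pi L},
\]
while the target is $A^{-1/s}$. For the end children the expression is about $A^{-2}e^{-\pi L}$, and teeth can only make it smaller; it can be brought to the target when $\frac1s>2$. Three difficulties remain.

First, the factor $\sin\frac{\pi(j-1/2)}A$ varies between the orders $A^{-1}$ and $1$, and a tooth borders two children, which makes it awkward to tune the children one by one. Second, ``roughly'' hides a bounded factor, and bounded factors multiplied over $k$ generations destroy AD regularity. Both are solved at one stroke. All teeth dividing $I$ get the same height, chosen as a function of the \emph{actual} value of $P(I)$ so as to cancel the whole error accumulated so far. Then the error of a child is the error of a single generation, and it is in turn canceled one generation later. The third difficulty is that this rule is circular: $P(I)$ depends on all teeth outside the channel above $I$, including those of later generations. Brouwer's fixed point theorem resolves the circularity.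

\section{Harmonic measure in a comb with many generations}\label{sec:estimates}

\subsection*{Rectangles}
Let $\psi(x)=\sin\pi x$. Everything rests on the fact that, in a rectangle of width $1$, a positive harmonic function vanishing on the vertical sides forgets its data after one unit of height and looks like the first mode $e^{-\pi y}\psi(x)$.

\begin{lemma}\label{lem:rect}
Let $R=(0,1)\times(0,d)$, let $f\ge0$ be a bounded Borel function on the bottom side, $\hat f_1=\int_0^1f\psi\,dx$, and $F(z)=\int f\,d\omega_R^z$. Then
\begin{enumerate}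
\item[(i)] $F(x,y)\le3e^{-\pi y}\psi(x)\hat f_1$ if $1\le y<d$;
\item[(ii)] $F(x,y)\ge e^{-\pi y}\psi(x)\hat f_1$ if $1\le y\le d-1$;
\item[(iii)] $\int_0^1F(x,y)\psi(x)\,dx=\hat f_1\,\frac{\sinh\pi(d-y)}{\sinh\pi d}\le\hat f_1$ if $0<y<d$;
\item[(iv)] if $d>1$, the harmonic measure in $R$ of the top side from the point $(x,d-1)$ is at most $0.09\,\psi(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Separation of variables gives
\[
F(x,y)=2\sum_{n\ge1}\hat f_n\sin(n\pi x)\,\frac{\sinh n\pi(d-y)}{\sinh n\pi d},\qquad\hat f_n=\int_0^1f(\xi)\sin(n\pi\xi)\,d\xi,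
\]
and (iii) follows by orthogonality. The quotient of hyperbolic sines equals $e^{-n\pi y}(1-e^{-2n\pi(d-y)})/(1-e^{-2n\pi d})\le e^{-n\pi y}$. From $|\sin n\vartheta|\le n|\sin\vartheta|$ and $f\ge0$ we get $|\hat f_n|\le n\hat f_1$ and $|\sin n\pi x|\le n\psi(x)$, so for $y\ge1$ the $n$-th term is at most $2e^{-\pi y}\psi(x)\hat f_1\cdot n^2q^{n-1}$ in absolute value, where $q=e^{-\pi}<0.044$. Now $\sum_{n\ge1}n^2q^{n-1}=(1+q)/(1-q)^3<1.2$. This gives (i) with the constant $2.4$. For $y\le d-1$ the first quotient is at least $e^{-\pi y}(1-e^{-2\pi})$, the terms $n\ge2$ total at most $2\cdot0.2\,e^{-\pi y}\psi\hat f_1$, and $2(1-e^{-2\pi}-0.2)\ge1$; this is (ii). For (iv) reflect $R$ and apply (i) with $f\equiv1$, $\hat f_1=\frac2\pi$, $y=1$: the bound is $\frac6\pi e^{-\pi}\psi(x)<0.09\,\psi(x)$.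
\end{proof}

We use the lemma in translated and scaled form. For $I=[a,a+w]$ write $\psi_I(x)=\sin\frac{\pi(x-a)}w$. We also use $\psi(x)\ge2\min(x,1-x)$ on $[0,1]$, which holds by concavity.

\subsection*{The comb}
Fix $s\in(0,\frac12)$ and an integer $A$ such that
\[
L_+:=\frac{\log A}{\pi s}\quad\text{satisfies}\quad3\le L_+\le\frac A4
\]
(so $A\ge12$). The \emph{cells of generation $k$} are the intervals $I=[iA^{-k},(i+1)A^{-k}]\subset[0,1]$; their set is $\mathcal G_k$ and their width is $w_I=A^{-k}$. Each has $A$ \emph{children} in $\mathcal G_{k+1}$, numbered from left to right. Fix $m\ge1$, let $\mathcal G_{<m}=\mathcal G_0\cup\dots\cup\mathcal G_{m-1}$, and let $L=(L_I)\in[3,L_+]^{\mathcal G_{<m}}$. Put $\Sigma=(0,1)\cap A^{-m}\mathbb Z$. Each $q\in\Sigma$ is one of the $A-1$ points dividing a unique cell $I\in\mathcal G_{<m}$ into its children: if $k+1$ is the least integer with $q\in A^{-k-1}\mathbb Z$, then $I$ is the cell of generation $k$ containing $q$ in its interior. We set $h_q=L_Iw_I/A$, and $h_0=h_1=\infty$ for the sides of $S$. Let $D=D_L$ be the resulting comb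 (Figure~\ref{fig:comb}). For $I\in\mathcal G_k$, $k\le m$, and $w=w_I$:
\begin{enumerate}
\item[(F1)] \emph{The walls of $I$ are high:} each endpoint $q$ of $I$ has $h_q\ge3w$, since it is $0$, $1$, or divides a cell of width at least $Aw$.
\item[(F2)] \emph{The teeth inside $I$ are low:} each $q\in\Sigma\cap I^\circ$ has $h_q\le L_+w/A\le w/4$. If $k<m$, the points dividing $I$ have $h_q=L_Iw/A\ge3w/A$ and all other $q\in\Sigma\cap I^\circ$ have $h_q\le L_+w/A^2\le w/(4A)$. If $k=m$, then $\Sigma\cap I^\circ=\emptyset$.
\end{enumerate}
The lower bound $L_I\ge3$ leaves room above each cell for a rectangle in which Lemma~\ref{lem:rect} applies; the upper bound $L_+\le A/4$ keeps that rectangle free of teeth.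

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (2,0) rectangle (4,1.15);
\draw[thick] (0,5.2)--(0,0)--(6,0)--(6,5.2);
\draw[thick] (2,0)--(2,3.6);
\draw[thick] (4,0)--(4,3.6);
\foreach \x in {0.667,1.333,4.667,5.333} \draw[thick] (\x,0)--(\x,0.4);
\foreach \x in {2.667,3.333} \draw[thick] (\x,0)--(\x,0.75);
\draw[dashed] (2,1.15)--(4,1.15);
\draw[dashed] (2,2.3)--(4,2.3);
\node[above] at (3,1.15) {$\sigma_I$};
\node[above] at (3,2.3) {$\tau_I$};
\fill (3,4.7) circle (1.5pt) node[right] {$z_0$};
\node[below] at (0,0) {$0$};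
\node[below] at (6,0) {$1$};
\node[below] at (3,0) {$I$};
\end{tikzpicture}
\caption{A comb with two generations of teeth (schematic: $A=3$, heights not to scale). The teeth dividing one cell into its children have a common height, which may change from cell to cell. For the middle cell $I$, the shaded well is removed from the comb to form $D^I$, and $P(I)$ is the probability that Brownian motion from $z_0$ reaches the lid $\sigma_I$ before it touches the sides, the floor or a tooth.}
\label{fig:comb}
\end{figure}

Let $I$ be a cell and let $y>0$ be at most the heights $h_q$ of both endpoints of $I$. Put $D^I_y=D\setminus(I^\circ\times(0,y])$. The walls and the floor of the well $I\times[0,y]$ lie outside $D$, so $D^I_y=D\setminus(I\times[0,y])$ is open and its boundary meets $D$ only in the lid $I^\circ\times\{y\}$. It is connected, since from each of its points one can move vertically upward to the region above all teeth. If $G$ is open, $D^I_y\cup(I^\circ\times\{y\})\subset G\subset D$, and $B\subset\partial G\cap(I^\circ\times(0,y))$ is Borel, then $B$ misses $\partial D^I_y$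 and (H1) gives
\begin{equation}\label{eq:lid}
\omega_G^z(B)=\int_{I^\circ\times\{y\}}\omega_G^\zeta(B)\,d\omega^z_{D^I_y}(\zeta)\le\sup_{\zeta\in I^\circ\times\{y\}}\omega_G^\zeta(B),\qquad z\in D^I_y .
\end{equation}
A well can be entered only through its lid. With $w=w_I$ define
\[
\sigma_I=I^\circ\times\{w\},\quad\tau_I=I^\circ\times\{2w\},\quad D^I=D^I_w,\quad P(I)=P_L(I)=\omega^{z_0}_{D^I}(\sigma_I)>0,
\]
and let $\nu_I$ be the probability measure $\frac\pi{2w}\psi_I(x)\,dx$ on $\sigma_I$. Since $D^{[0,1]}=(0,1)\times(1,\infty)$, the number $p_0=P([0,1])$ is an absolute constant.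

\subsection*{The hitting distribution on a lid}
To relate $P(J)$ to $P(I)$ we must know not only the probability of reaching $\sigma_I$ but also where $\sigma_I$ is reached. The channel above $\sigma_I$ erases the influence of the rest of the comb.

\begin{lemma}\label{lem:lid}
For $I\in\mathcal G_k$, $k\le m$, and Borel $B\subset\sigma_I$ we have $\omega^{z_0}_{D^I}(B)\approx\nu_I(B)P(I)$. Hence $\int_{\sigma_I}f\,d\omega^{z_0}_{D^I}\approx P(I)\int f\,d\nu_I$ for Borel $f\ge0$.
\end{lemma}

\begin{proof}
Apply the similarity that takes $I$ to $[0,1]$. Let $F(z)=\omega^z_{D^I}(B)$ and $M=\sup_{\tau_I}F$. By \eqref{eq:lid}, $F\le M$ on $D^I_2$. The rectangle $R=(0,1)\times(1,3)$ lies in $D^I$ by (F2), its vertical sides lie in $\partial D$ by (F1), its bottom is $\sigma_I$ and its top lies in $D^I_2$. By (H1), $F(z)=\omega_R^z(B)+\int_{\mathrm{top}}F\,d\omega_R^z$ on $R$. For $f=1_B$ we have $\hat f_1=\frac2\pi\nu_I(B)$, so Lemma~\ref{lem:rect}(i), (ii), (iv) at mid-height give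
\[
\tfrac2\pi e^{-\pi}\nu_I(B)\psi(x)\le F(x,2)\le\big(\tfrac6\pi e^{-\pi}\nu_I(B)+0.09M\big)\psi(x).
\]
Taking the supremum, $M\le C\nu_I(B)$, and therefore $F(x,2)\approx\nu_I(B)\psi(x)$. The case $B=\sigma_I$ reads $\omega^{(x,2)}_{D^I}(\sigma_I)\approx\psi(x)$. Thus $\omega^\zeta_{D^I}(B)\approx\nu_I(B)\,\omega^\zeta_{D^I}(\sigma_I)$ for $\zeta\in\tau_I$. If $k=0$, then $z_0\in\tau_I$ and we are done. If $k\ge1$, the base point lies in $D^I_2$; integrate the last relation over $\tau_I$ against the harmonic measure of $D^I_2$ and use the identity in \eqref{eq:lid} on both sides.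
\end{proof}

\subsection*{From a cell to its children}

\begin{lemma}\label{lem:child}
There is an absolute constant $C_*\ge1$ such that, if $I\in\mathcal G_{<m}$ and $J$ is the $j$-th child of $I$, then
\[
C_*^{-1}r\le\frac{P(J)}{P(I)}\le C_*L_+^2\log A\cdot r,\qquad r=A^{-1}\sin\tfrac{\pi(j-1/2)}A\,e^{-\pi L_I}.
\]
\end{lemma}

The lower bound counts the paths that arrive at the level of the tips directly above $J$ and run down the channel. The upper bound must also count paths that arrive elsewhere and move sideways; we bound these crudely and lose the factor $L_+^2\log A$. A power of $\log A$ is affordable, because the strict inequality $\frac1s>2$ leaves a power of $A$ to spare.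

\begin{proof}
Normalize $I=[0,1]$. Put $w'=1/A$, $\ell=L_I$, $h=\ell/A\le\frac14$ (the height of the teeth dividing $I$), $x_J=(j-\frac12)/A$ (the midpoint of $J$), and $U(z)=\omega^z_{D^J}(\sigma_J)$, extended by $0$ to the tips of these teeth. Note $\psi(x_J)\ge2\min(x_J,1-x_J)\ge1/A$. By \eqref{eq:lid} for the well of $I$ with $y=1$ and $G=D^J$, we have $P(J)=\int_{\sigma_I}U\,d\omega_{D^I}$ with the base point as pole, so Lemma~\ref{lem:lid} gives
\[
P(J)/P(I)\approx\int_0^1U(x,1)\psi(x)\,dx .
\]

\emph{Step 1: descent to the level of the tips.} Let $b=\int_0^1U(x,h)\psi(x)\,dx$ and $M=\sup_{\tau_I}U$. We claim $M\le b/2$ and $P(J)/P(I)\approx b$. By \eqref{eq:lid} with $y=2$, $U\le M$ on $D^I_2$, in particular at height $3$. By (F1), (F2) and $w'<h$, the rectangle $R=(0,1)\times(h,3)$ lies in $D^J$, its vertical sides lie in $\partial D$, and $\sigma_J$ misses $\partial R$. By (H1), $U=U_{\mathrm b}+U_{\mathrm t}$ on $R$, where $U_{\mathrm b}$ and $U_{\mathrm t}$ are the integrals of $U$ against $\omega_R^z$ over the bottom and the top. Height $2$ is at distance $2-h\ge\frac74$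 from the bottom and $1$ from the top, so Lemma~\ref{lem:rect}(i), (iv) give $M\le3e^{-7\pi/4}b+0.09M$, whence $M\le6e^{-7\pi/4}b\le b/2$. By Lemma~\ref{lem:rect}(iii), $\int_0^1U_{\mathrm b}(x,1)\psi\,dx=b\,\frac{\sinh2\pi}{\sinh\pi(3-h)}$ lies between $b\,\frac{\sinh2\pi}{\sinh3\pi}$ and $b$, and $0\le U_{\mathrm t}\le M\le b/2$. The claim follows.

\emph{Step 2: lower bound for $b$.} The rectangle $R'=J^\circ\times(w',h+w')$ lies in $D^J$, because the teeth inside $J$ are lower than $w'$, and its bottom is $\sigma_J$. By (H1), $U\ge\omega_{R'}^z(\sigma_J)$ on $R'$. In units of $w'$ the rectangle has height $\ell$ and the level $y=h$ is $\ell-1\ge1$ above the bottom and $1$ below the top, so Lemma~\ref{lem:rect}(ii) gives $U(x,h)\ge\frac2\pi e^{-\pi(\ell-1)}\psi_J(x)$ on $J^\circ$. On the middle half of $J$ we have $\psi_J\ge\frac{\sqrt2}2$ and $|x-x_J|\le\frac1{4A}\le\frac12\min(x_J,1-x_J)$. So $x\ge\frac12x_J$ and $1-x\ge\frac12(1-x_J)$, and since $\psi$ is concave and vanishes at $0$ and $1$, $\psi(x)\ge\frac12\psi(x_J)$. Integrating over this interval of length $\frac1{2A}$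 we get $b\ge cA^{-1}\psi(x_J)e^{-\pi\ell}=cr$.

\emph{Step 3: the cost of the channel.} Both endpoints of $J$ carry walls of height at least $h$: exactly $h$ if the endpoint divides $I$, at least $3$ if it is an endpoint of $I$. Let $N$ be the supremum of $U$ over $J^\circ\times\{h-w'\}$. Since $h-w'\ge2w'$, \eqref{eq:lid} for the well of $J$ gives $U\le N$ on $G_1:=D^J_{h-w'}$. The rectangle $J^\circ\times(w',h)\subset D^J$ has vertical sides in $\partial D$, bottom $\sigma_J$ and top in $G_1$. In units of $w'$ the level $h-w'$ is $\ell-2\ge1$ above its bottom and $1$ below its top. By (H1) and Lemma~\ref{lem:rect}(i), (iv), $N\le\frac6\pi e^{-\pi(\ell-2)}+0.09N$, so $N\le3e^{-\pi(\ell-2)}$.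

\emph{Step 4: decay away from the channel.} The bound $U\le N$ at the level $h$ would give only $b\le N$ and lose the factor $A^{-1}\psi(x_J)$. To recover it we ignore all teeth and use a barrier of half-plane type. Let $K_0=\{|z-x_J|\le2h,\ y\ge0\}$. Points of $J\times[0,h]$ have $|z-x_J|^2\le(w'/2)^2+h^2<4h^2$, so $K_0$ contains $J\times[0,h]$ at a positive distance from its circular arc. Put
\[
\beta(x,y)=\frac{8h(y+2h)}{(x-x_J)^2+(y+2h)^2}=-8h\operatorname{Im}\frac1{z-x_J+2ih},
\]
which is positive and harmonic for $y>-2h$. On $K_0$ the numerator is at least $16h^2$ and the denominator equals $|z-x_J|^2+4hy+4h^2\le16h^2$, so $\beta\ge1$ on $K_0$. Let $O=(D^J\cap((0,1)\times(0,3)))\setminus K_0$. On $\partial O$, the function $U$ tends to $0$ at points of $\partial D$ by (H2), since $\overline{\sigma_J}$ misses $\overline O$; it is at most $M$ at height $3$; and it is at most $N\le N\beta$ at points of the arc in $D^J$, which lie in $G_1$. By (H3), $U\le N\beta+M$ on $O$. Points of $D^J\cap K_0$ at height $h$ lie in $G_1$, so $U\le N\le N\beta$ there. Multiplying by $\psi$, integrating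 at height $h$ and using $M\le b/2$,
\[
b\le2N\int_0^1\beta(x,h)\psi(x)\,dx .
\]
Let $a=3h\ge9/A$, so that $1+a^{-2}\le A^2$. With $\psi(x)\le\psi(x_J)+\pi|x-x_J|$, $\int_{\mathbb R}\frac{a\,dt}{t^2+a^2}=\pi$ and $\int_{-1}^1\frac{|t|\,dt}{t^2+a^2}=\log(1+a^{-2})$,
\[
\int_0^1\beta(x,h)\psi(x)\,dx\le8\pi h\big[\psi(x_J)+6h\log A\big]\le8\pi\frac\ell A\,\psi(x_J)\,(1+6\ell\log A),
\]
where the last step uses $h=\ell/A\le\ell\psi(x_J)$. With Step 3, $b\le C\ell^2\log A\cdot A^{-1}\psi(x_J)e^{-\pi\ell}\le CL_+^2\log A\cdot r$.
\end{proof}

\subsection*{Continuity in the heights}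

\begin{lemma}\label{lem:cont}
For each cell $I$ of generation at most $m$, the function $L\mapsto P_L(I)$ is continuous on $[3,L_+]^{\mathcal G_{<m}}$.
\end{lemma}

\begin{proof}
Let $W$ be the harmonic measure of the unit circle in the unit disc slit along the radius $[-i,0]$, and $\epsilon(\delta)=\sup\{W(iy):0<y\le\delta\}$ for $0<\delta<1$. By (H2), $\epsilon(\delta)\to0$ as $\delta\to0$. Let $r_0=\frac12A^{-m}$. Comparing both $L$ and $L'$ with their coordinatewise minimum, it suffices to show $0\le P_L(I)-P_{L'}(I)\le\epsilon(\delta)$ when $L\le L'$ and the heights satisfy $h'_q-h_q\le\delta r_0$ for all $q$.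

Then $D^I_{L'}\subset D^I_L$ for the domains $D^I$ built from $D_{L'}$ and $D_L$. Let $F(z)=\omega^z_{D^I_L}(\sigma_I)$. By (H1), $P_L(I)-P_{L'}(I)$ is the integral of $F$ against $\omega^{z_0}_{D^I_{L'}}$ over $\partial D^I_{L'}\cap D^I_L$, which consists of the added pieces $\{q\}\times(h_q,h'_q]$ with $q\notin I^\circ$; teeth inside $I$ stay in the removed well by (F2). Fix such $q$ and let $t=q+ih_q$. The disc $B(t,r_0)$ meets neither another tooth nor a side of $S$, which are at horizontal distance at least $A^{-m}$, nor the floor, as $h_q\ge3A^{-m}$. It misses the well $I\times[0,w_I]$: if $q$ is an endpoint of $I$, then $h_q\ge3w_I$ by (F1); otherwise $q$ is at distance at least $A^{-m}$ from $I$. So $B(t,r_0)\cap D^I_L$ is the disc slit along its downward radius. There $F\le1$ and $F\to0$ on the slit, so $F(z)\le W((z-t)/r_0)$ by (H3), and $F\le\epsilon(\delta)$ on the added piece.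
\end{proof}

\section{Choosing the heights}\label{sec:heights}

Enlarge $C_*$ so that $C_*\ge1/p_0$, and let $K=C_*L_+^2\log A\ge C_*$ be the error of one generation in Lemma~\ref{lem:child}. From now on $A$ is an integer with
\begin{equation}\label{eq:A}
3\le L_+\le\frac A4,\qquad K\le A,\qquad\Big(\frac1s-2\Big)\log A-\log K\ge3\pi .
\end{equation}
Since $L_+$ is a multiple of $\log A$ and $K$ a multiple of $(\log A)^3$, with factors depending on $s$, all large $A$ satisfy \eqref{eq:A}. The third condition is where $s<\frac12$ is essential: it has no solution for $s\ge\frac12$.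

\begin{proposition}\label{prop:heights}
For every $m\ge1$ there is $L\in[3,L_+]^{\mathcal G_{<m}}$ with
\[
K^{-1}A^{-k/s}\le P_L(I)\le KA\cdot A^{-k/s}\qquad\text{for all }I\in\mathcal G_k,\ 0\le k\le m .
\]
\end{proposition}

\begin{proof}
For $I\in\mathcal G_k$ let $\rho_I=\rho_I(L)=P_L(I)A^{k/s}$ be the ratio of $P_L(I)$ to its target. We want $e^{-\pi L_I}=A^{2-1/s}/\rho_I$, that is, $L_I=\lambda_I(L)$ with
\[
\lambda_I(L)=\frac1\pi\Big[\Big(\frac1s-2\Big)\log A+\log\rho_I(L)\Big].
\]
For general $L$ the numbers $\lambda_I(L)$ need not lie in $[3,L_+]$, so we truncate. The map $L\mapsto\big(\min(L_+,\max(3,\lambda_I(L)))\big)_{I\in\mathcal G_{<m}}$ sends the cube $[3,L_+]^{\mathcal G_{<m}}$ to itself and is continuous by Lemma~\ref{lem:cont} and $P_L(I)>0$. Brouwer's theorem, that a continuous map of a compact cube into itself has a fixed point, gives a fixed point $L$. For this $L$ we show $\rho_I\in[K^{-1},KA]$ by induction on $k$; along the way the truncation turns out to be inactive.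

For $k=0$, $\rho_I=p_0\in[K^{-1},1]$. Suppose $\rho_I\in[K^{-1},KA]$ for some $I\in\mathcal G_k$, $k<m$. Then $\lambda_I\ge3$ by the third condition in \eqref{eq:A}, and since $KA\le A^2$,
\[
\lambda_I\le\frac1\pi\Big[\Big(\frac1s-2\Big)\log A+2\log A\Big]=L_+ ,
\]
which explains the definition of $L_+$. So $L_I=\lambda_I$. For the $j$-th child $J$ and $r$ as in Lemma~\ref{lem:child}, the factor $\rho_I$ cancels:
\[
\rho_IA^{1/s}r=\rho_IA^{1/s}\cdot A^{-1}\sin\tfrac{\pi(j-1/2)}A\cdot\frac{A^{2-1/s}}{\rho_I}=A\sin\tfrac{\pi(j-1/2)}A\in[1,A].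
\]
Since $\rho_J=\rho_IA^{1/s}P(J)/P(I)$ and $P(J)/P(I)\in[K^{-1}r,Kr]$, we get $\rho_J\in[K^{-1},KA]$.
\end{proof}

\section{Back to the line: proof of Theorem~\ref{thm:A}}\label{sec:line}

\subsection*{Estimates for finite combs}
Fix $m$, let $D=D_L$ with $L$ from Proposition~\ref{prop:heights}, and write $E_m=E_D$, $\mu_m=\mu_D$. The floor pieces are the cells of generation $m$; for $I\in\mathcal G_m$ let $I^*$ be the interval of $E_m$ with $v(I^*)=I$. For $I\in\mathcal G_k$, $k<m$, let $I^*$ be the convex hull of the intervals $J^*$ with $J\in\mathcal G_m$, $J\subset I$. As $t$ runs over $I^*$, the point $\varphi(t)$ traces the floor $I$ and the teeth inside $I$. For each $k$ the intervals $I^*\subset[0,1]$, $I\in\mathcal G_k$, are disjoint and cover $E_m$, and Proposition~\ref{prop:dictionary}(i) gives $\mu_m(I^*)=A^{-k}$. All teeth have height at most $\frac14$, so Proposition~\ref{prop:dictionary}(ii) applies.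

For lower bounds we use that, for every cell $I$ and Borel set $X$,
\begin{equation}\label{eq:lower}
\theta_X(z_0)\ge\int_{\sigma_I}\theta_X\,d\omega^{z_0}_{D^I}\ge cP(I)\int\theta_X\,d\nu_I .
\end{equation}
The first inequality is (H3) in $D^I$: as a function of the pole, the integral has boundary limits $\theta_X$ on $\sigma_I$ and $0$ off $\overline{\sigma_I}$ by (H2). The second is Lemma~\ref{lem:lid}.

\begin{lemma}\label{lem:geometry}
There are $C_1=CKA\ge1$ and $c_1=c/K\le1$, with $c,C$ absolute, such that for $0\le k\le m$:
\begin{enumerate}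
\item[(a)] $|I^*|\le C_1A^{-k/s}$ for $I\in\mathcal G_k$;
\item[(b)] $\operatorname{dist}(I^*,I'^*)\ge c_1A^{-k/s}$ for distinct $I,I'\in\mathcal G_k$;
\item[(c)] if $I\in\mathcal G_m$ and $X\subset I^*$ is an interval, then $\mu_m(X)\le(CK)^{1/2}A^{-m}\big(|X|A^{m/s}\big)^{1/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $w=w_I$.

(a) We compare $\theta_{I^*}$ with $z\mapsto\omega^z_{D^I}(\sigma_I)$ in $D^I$. On $\sigma_I$ the second function tends to $1\ge\theta_{I^*}$. The set $\varphi(I^*)$ lies in $I^\circ\times[0,w/4]$ apart from the two bottom corners of $I$, so it meets $\partial D^I$ at most in these corners. At the other points of $\partial D^I\setminus\overline{\sigma_I}\subset\partial D$ we have $\theta_{I^*}\to0$. By (H3), $\theta_{I^*}(z_0)\le P(I)\le KA\cdot A^{-k/s}$, and $|I^*|\approx\theta_{I^*}(z_0)$.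

(b) Let $I$ be to the left of $I'$ and let $q<1$ be the right endpoint of $I$. By (F1) the segment $\Gamma=\{q\}\times(\frac w2,\frac{3w}2)$ is part of a tooth below its tip. Let $X$ be the open interval of preimages of its left face. It lies in the component of $\mathbb R\setminus E_m$ that starts at the right endpoint of $I^*$, hence between $I^*$ and $I'^*$. The square $Q_I=I^\circ\times(\frac w2,\frac{3w}2)$ lies in $D$ by (F2), and $\theta_X\to1$ as $z\to\Gamma$ from $Q_I$; so $\theta_X(z)\ge\omega^z_{Q_I}(\Gamma)$ on $Q_I$ by (H3). By scaling, $\int\omega_{Q_I}^z(\Gamma)\,d\nu_I(z)$ is an absolute positive constant. So \eqref{eq:lower} gives $|X|\approx\theta_X(z_0)\ge cP(I)\ge cK^{-1}A^{-k/s}$.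

(c) Let $T=v(X)\subset I$, an interval of length $t=\mu_m(X)$. Since $k=m$, the rectangle $R=I^\circ\times(0,2w)$ lies in $D$, and $\theta_X\to1$ on $T^\circ\times\{0\}$, so $\theta_X(z)\ge\omega_R^z(T\times\{0\})$ on $R$. Lemma~\ref{lem:rect}(ii) at mid-height gives $\theta_X(x,w)\ge e^{-\pi}\psi_I(x)\,\frac1w\int_T\psi_I$. On a subinterval of $[0,1]$ of length $\tau$ the function $\psi$ is at least twice the distance to the nearer endpoint of the subinterval, so its integral is at least $\tau^2/2$; hence $\frac1w\int_T\psi_I\ge\frac12(t/w)^2$. As $\int\psi_I\,d\nu_I=\frac\pi4$, \eqref{eq:lower} gives $|X|\ge cP(I)(t/w)^2\ge cK^{-1}A^{-m/s}(tA^m)^2$.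
\end{proof}

Part (c) is the corner exponent once more. It is needed because the approximating sets contain whole intervals, and we want an upper bound for $\mu_m$ at all scales in order to pass to the limit in the potentials.

\begin{lemma}\label{lem:frostman}
With absolute constants $c,C$, for all $m\ge1$:
\begin{enumerate}
\item[(i)] $\mu_m(B(x,r))\le CA^2r^s$ for $x\in\mathbb R$, $0<r\le1$;
\item[(ii)] $\mu_m(B(x,r))\ge cA^{-2}r^s$ for $x\in E_m$, $C_1A^{-m/s}<r\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Note $(2/c_1)^s\le2/c_1\le CK\le CA$. If $2r\ge c_1$, then $\mu_m(B(x,r))\le1\le(2r/c_1)^s\le CAr^s$. Otherwise let $k\in\{0,\dots,m\}$ be the largest integer with $2r<c_1A^{-k/s}$. By Lemma~\ref{lem:geometry}(b), $B(x,r)$ meets at most one $I^*$ with $I\in\mathcal G_k$. If $k<m$, then $2r\ge c_1A^{-(k+1)/s}$, so $\mu_m(B(x,r))\le A^{-k}\le A(2r/c_1)^s\le CA^2r^s$. If $k=m$, apply Lemma~\ref{lem:geometry}(c) to $X=B(x,r)\cap I^*$, of length at most $2r$. Since $2rA^{m/s}<1$ and $s<\frac12$,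
\[
\mu_m(B(x,r))\le(CK)^{1/2}A^{-m}(2rA^{m/s})^{1/2}\le(CK)^{1/2}A^{-m}(2rA^{m/s})^s=(CK)^{1/2}(2r)^s .
\]

(ii) Let $k\le m$ be the least nonnegative integer with $C_1A^{-k/s}<r$; then $k\ge1$ because $C_1\ge1\ge r$. Take $I\in\mathcal G_k$ with $x\in I^*$. By Lemma~\ref{lem:geometry}(a), $I^*\subset B(x,r)$. Since $r\le C_1A^{-(k-1)/s}$, we get $\mu_m(B(x,r))\ge A^{-k}\ge A^{-1}C_1^{-s}r^s$, and $C_1^s\le C_1^{1/2}\le CA$ because $K\le A$.
\end{proof}

\subsection*{The limit}
The combs for different $m$ come from unrelated fixed points, so the sets $E_m$ need not be nested, and we use compactness. Theorem~\ref{thm:A} is contained in the next statement together with \eqref{eq:dim}.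

\begin{proposition}\label{prop:limit}
Let $s\in(0,\frac12)$ and let $A$ satisfy \eqref{eq:A}. There is a compact set $E$ with $\{0,1\}\subset E\subset[0,1]$ such that $\mu=\omega^\infty_{\mathbb C\setminus E}$ has support $E$ and satisfies, with absolute constants,
\[
cA^{-2}r^s\le\mu(B(x,r))\le CA^2r^s\quad(x\in E,\ 0<r\le1),\qquad cA^{-2}\mu\le\mathcal H^s|_E\le CA^2\mu .
\]
The set $E$ is $(s,CA^4)$-AD regular.
\end{proposition}

\begin{proof}
Pass to a subsequence along which $\mu_m$ converges weakly to a probability measure $\mu$ and $E_m$ converges in the Hausdorff distance to a compact set $E$. Then $\{0,1\}\subset E\subset[0,1]$ and $\operatorname{supp}\mu\subset E$. By Lemmas~\ref{lem:frostman}(i) and~\ref{lem:potential}, the upper bound holds for $\mu$, all potentials are continuous, and $p_{\mu_m}\to p_\mu$ locally uniformly. For $x\in E$ choose $x_m\in E_m$ with $x_m\to x$. For large $m$ we have $B(x_m,r/4)\subset\overline B(x,r/2)$ and $C_1A^{-m/s}<r/4$, so by Lemma~\ref{lem:frostman}(ii)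
\[
\mu(B(x,r))\ge\mu(\overline B(x,r/2))\ge\limsup_m\mu_m(B(x_m,r/4))\ge cA^{-2}(r/4)^s .
\]
In particular $\operatorname{supp}\mu=E$. Lemma~\ref{lem:density} gives the comparison with $\mathcal H^s|_E$; combining it with the bounds for $\mu(B(x,r))$ and $\operatorname{diam}E=1$, we see that $E$ is $(s,CA^4)$-AD regular, and so non-polar.

It remains to show that $\mu$ is the harmonic measure of $\mathbb C\setminus E$; weak convergence alone does not give this, and here the uniform convergence of potentials is used. Let $g_m$ be the function $\pi u$ of Proposition~\ref{prop:dictionary}(i) for the $m$-th comb. By Lemma~\ref{lem:green}, $g_m=p_{\mu_m}+\gamma_m$ off $E_m$, hence on $\mathbb C$ by continuity. So $p_{\mu_m}=-\gamma_m$ on $E_m$. As $0\in E_m$, $\gamma_m=-p_{\mu_m}(0)\to-p_\mu(0)=:\gamma$. For $x\in E$ and $x_m$ as above, $p_\mu(x)=\lim p_{\mu_m}(x_m)=-\gamma$. Thus $g=p_\mu+\gamma$ is continuous on $\mathbb C$, zero on $E$, harmonic off $E$, and $\log|z|+O(1)$ at $\infty$. By Lemma~\ref{lem:green}, $\omega^\infty_{\mathbb C\setminus E}=\frac1{2\pi}\Delta g=\mu$.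
\end{proof}

\section{Products with a cube: proof of Theorem~\ref{thm:B}}\label{sec:product}

For $n=1$ the theorem follows from Theorem~\ref{thm:A} and (H4). Let $n\ge2$ and $s'=s-(n-1)\in(0,\frac12)$. Let $E_1$ and $\mu$ be given by Proposition~\ref{prop:limit} for $s'$ and some admissible $A$. Let $Q=(0,1)^{n-1}$, let $\mathcal L$ be Lebesgue measure on $\overline Q$, and put
\[
E=E_1\times\overline Q\subset\mathbb R\times\mathbb R^{n-1}\subset\mathbb C\times\mathbb R^{n-1}=\mathbb R^{n+1}.
\]
This is a compact subset of a hyperplane, of diameter $\sqrt n$.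

\subsection*{Regularity}
For $(x,y)\in E$ and $0<r\le\sqrt n$,
\[
B(x,r/\sqrt2)\times B(y,r/\sqrt2)\subset B((x,y),r)\subset B(x,r)\times B(y,r).
\]
In this range $\mathcal L(B(y,r))$ is comparable to $r^{n-1}$ with constants depending on $n$. Also $c_nA^{-2}r^{s'}\le\mu(B(x,r))\le CA^2r^{s'}$: for $r\le 1$ this is Proposition~\ref{prop:limit}, and for $1<r\le\sqrt n$ use $\mu(B(x,r))\le1$ and $\mu(B(x,r))\ge\mu(B(x,r/\sqrt n))$. Hence
\begin{equation}\label{eq:product}
c_nA^{-2}r^s\le(\mu\times\mathcal L)(B(p,r))\le C_nA^2r^s\qquad(p\in E,\ 0<r\le\sqrt n).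
\end{equation}
By Lemma~\ref{lem:density}, $\mu\times\mathcal L$ is comparable to $\mathcal H^s|_E$ and $E$ is $(s,C_nA^4)$-AD regular. By \eqref{eq:dim} it remains to prove that the harmonic measure $\omega$ of $\Omega=\mathbb R^{n+1}\setminus E$ and $\mu\times\mathcal L$ have the same Borel null sets.

\subsection*{The infinite cylinder}
Write Brownian motion in $\mathbb R^{n+1}$ as $W_t=(Z_t,Y_t)$ with $Z$ planar and $Y$ in $\mathbb R^{n-1}$, independent. For the cylinder $E_1\times\mathbb R^{n-1}$ the hitting distribution factors, since the cylinder is hit exactly when $Z$ hits $E_1$. Start at $(z,y)$ with $z\notin E_1$, and let $\tau$ be the first time $Z$ hits $E_1$; then $0<\tau<\infty$ almost surely by (H4). Let $\pi_z$ be the law of $(Z_\tau,\tau)$. Its first marginal is $\omega^z_{\mathbb C\setminus E_1}$, which has the same null sets as $\mu$. For Borel $F\subset E$ let $F_x=\{y':(x,y')\in F\}$. By independence,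
\[
\Pi_{z,y}(F):=\mathbb P_{(z,y)}(W_\tau\in F)=\int\pi_z(dx,dt)\int_{F_x}p_t(y,y')\,dy',
\]
where $p_t>0$ is the Gaussian transition density of $Y$. The inner integral vanishes exactly when $\mathcal L(F_x)=0$. By Fubini's theorem,
\begin{equation}\label{eq:Pi}
\Pi_{z,y}(F)=0\iff(\mu\times\mathcal L)(F)=0\qquad(z\notin E_1,\ y\in\mathbb R^{n-1}).
\end{equation}
We now pass from the cylinder to its bounded piece $E$. Fix the pole $p=(z,y)$ with $z\notin E_1$; by (H4) the null sets of $\omega$ do not depend on this choice. Let $\vartheta>0$ be the first time $W$ hits $E$, so that $\omega(F)=\mathbb P_p(\vartheta<\infty,\ W_\vartheta\in F)$.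

\subsection*{Proof that $\mu\times\mathcal L\ll\omega$}
Before time $\tau$ we have $Z\notin E_1$, so $W\notin E$. If $W_\tau\in F\subset E$, then $\vartheta=\tau$ and $W_\vartheta\in F$. Hence $\omega(F)\ge\Pi_p(F)$, and $\omega(F)=0$ implies $(\mu\times\mathcal L)(F)=0$ by \eqref{eq:Pi}.

\subsection*{Proof that $\omega\ll\mu\times\mathcal L$}
The difficulty is that $Z$ may hit $E_1$ while $Y$ is outside $\overline Q$, so that $\vartheta>\tau$. We restart the motion shortly before $\vartheta$, at a time from which $Y$ stays in $Q$. This is possible unless $Y_\vartheta\in\partial Q$, so we first dispose of the edge $E_1\times\partial Q$.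

Let $0<\epsilon<1$. A maximal $\epsilon$-separated subset of $E_1$ has at most $C(s)\epsilon^{-s'}$ points, because the balls of radius $\epsilon/2$ around them are disjoint and have $\mu$-measure at least $c(s)\epsilon^{s'}$; the balls of radius $\epsilon$ around them cover $E_1$. The set $\partial Q$ is covered by $C_n\epsilon^{-(n-2)}$ balls of radius $\epsilon$ centered on it. So $E_1\times\partial Q$ is covered by $C(n,s)\epsilon^{-s'-(n-2)}$ balls of radius $2\epsilon$ centered in $E$. In $\mathbb R^{n+1}$, $n+1\ge3$, Brownian motion from $p$ hits a ball $B(\xi,2\epsilon)$ not containing $p$ with probability at most $(2\epsilon/|p-\xi|)^{n-1}$. With $d=\operatorname{dist}(p,E)>2\epsilon$,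
\[
\omega(E_1\times\partial Q)\le C(n,s)\,\epsilon^{-s'-(n-2)}(2\epsilon/d)^{n-1}=C(n,s,p)\,\epsilon^{1-s'}\longrightarrow0\quad(\epsilon\to0).
\]

Now let $F\subset E_1\times Q$ be Borel with $(\mu\times\mathcal L)(F)=0$. Suppose $\vartheta<\infty$ and $W_\vartheta\in F$. Since $Y_\vartheta\in Q$, $Q$ is open and paths are continuous, there is a rational $t_0\in(0,\vartheta)$ with $Y_t\in Q$ for $t\in[t_0,\vartheta]$. For $t\in[t_0,\vartheta)$ we have $W_t\notin E$ and $Y_t\in Q$, hence $Z_t\notin E_1$; and $Z_\vartheta\in E_1$. So $Z_{t_0}\notin E_1$, and at the first time after $t_0$ at which $Z$ hits $E_1$, the process $W$ is in $F$. By the Markov property at the fixed time $t_0$, this event has probability $\mathbb E_p\big[1_{\{Z_{t_0}\notin E_1\}}\Pi_{W_{t_0}}(F)\big]$, which is $0$ by \eqref{eq:Pi}. Summing over rational $t_0$ gives $\omega(F)=0$. Together with $\omega(E_1\times\partial Q)=0$ this proves $\omega\ll\mu\times\mathcal L$ and completes the proof of Theorem~\ref{thm:B}.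

\section{The regularity constant near the threshold: proof of Corollary~\ref{cor:main}}\label{sec:quant}

In part (i), ``if'' is Theorem~\ref{thm:known1} and ``only if'' is Theorem~\ref{thm:B}. For any $s_0\in(n-1,n-\frac12)$ the property in the Question already fails at $s=s_0$.

For part (ii), let $s'=\frac12-\eta\in[\frac14,\frac12)$ be the dimension of the planar factor. By Proposition~\ref{prop:limit} for $n=1$ and by \eqref{eq:product} and the sentence after it for $n\ge2$, the set of Theorem~\ref{thm:B} is $(s,C_nA^4)$-AD regular for any $A$ satisfying \eqref{eq:A} with $s'$ in place of $s$. So we must find such an $A$ with $\log A\le C\eta^{-1}\log\frac1\eta$.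

Put $\Lambda=\log A$. Then $\frac2\pi\Lambda\le L_+\le\frac4\pi\Lambda$ and $K\le C\Lambda^3$, so the first two conditions in \eqref{eq:A} hold once $\Lambda\ge\Lambda_0$, with $\Lambda_0$ absolute. Since $\frac1{s'}-2=\frac{2\eta}{s'}\ge4\eta$, the third holds once $4\eta\Lambda-3\log\Lambda\ge C'$, with $C'$ absolute. Let $x=\log\frac1\eta\ge\log4>1$ and $\Lambda_1=B\eta^{-1}x$, where $B\ge2$ is an absolute constant to be chosen. Then $\log\Lambda_1=\log B+x+\log x\le\log B+2x$, so
\[
4\eta\Lambda_1-3\log\Lambda_1\ge(4B-6)x-3\log B\ge4B-6-3\log B ,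
\]
and $\Lambda_1\ge4B$. Choose $B$ with $4B-6-3\log B\ge C'$ and $4B\ge\Lambda_0$. The function $4\eta\Lambda-3\log\Lambda$ increases for $\Lambda\ge\frac3{4\eta}$, and $\Lambda_1\ge\frac3{4\eta}$, so \eqref{eq:A} holds for every integer $A\ge e^{\Lambda_1}$. The least such $A$ has $\log A\le\Lambda_1+\log2$. Since $\eta^{-1}\log\frac1\eta\ge4$, we obtain $C_0\le C_nA^4\le\exp(C_n\eta^{-1}\log\frac1\eta)$ after enlarging $C_n$.

Finally, let $\varepsilon=\varepsilon(n,C_0)$ be admissible in Theorem~\ref{thm:known2}. If $0<\eta\le\frac14$ and $\exp(C_n\eta^{-1}\log\frac1\eta)\le C_0$, then there is an $(s,C_0)$-AD regular set with $s=n-\frac12-\eta$ and $\dim\omega=s$, so $s<n-\frac12-\varepsilon$, that is, $\varepsilon<\eta$. Take $\eta=C_n'\frac{\log\log C_0}{\log C_0}$ with $C_n'=\max(C_n,1)$ and $C_0$ so large that $\eta\le\frac14$ and $\log\log C_0\ge1$. Then $\frac1\eta\le\log C_0$, so $\log\frac1\eta\le\log\log C_0$ and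
\[
C_n\eta^{-1}\log\tfrac1\eta\le\frac{C_n}{C_n'}\log C_0\le\log C_0 .
\]
Hence $\varepsilon(n,C_0)<C_n'\frac{\log\log C_0}{\log C_0}$, which completes the proof of Corollary~\ref{cor:main}.

\begin{thebibliography}{9}

\bibitem{Ransford}
Ransford, \emph{Potential Theory in the Complex Plane}.

\bibitem{Tolsa}
Xavier Tolsa, \emph{The dimension of harmonic measure on some AD-regular flat sets of fractional dimension}, arXiv:2301.04084 (2023).

\end{thebibliography}
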